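\title{Hopf orders in $p$-adic group algebras and the Swan property}

\begin{abstract}
Let $K$ be a finite extension of $\mathbb{Q}_p$ with valuation ring $R$ and absolute ramification index $e$, and let $G$ be a finite group. A Hopf order $\Lambda$ in $K[G]$ has the Swan property if the class of a $\Lambda$-lattice in the Grothendieck ring $G_0^R(\Lambda)$ is determined by its character; equivalently, if this ring is reduced. The group ring $R[G]$ has the property by a theorem of Swan. We show that Hopf orders need not have it: over every finite extension of $\mathbb{Q}_2$ there is a counterexample for the dihedral group of order $8$. We then prove that all Hopf orders in $K[G]$, for all finite groups $G$, have the Swan property if and only if $p-1$ does not divide $e$, and we determine the pairs $(K,G)$ with $G$ nilpotent for which all Hopf orders in $K[G]$ have it.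
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Throughout, $p$ is a prime number, $K$ is a finite extension of $\mathbb{Q}_p$ with valuation ring $R$, uniformizer $\pi$ and residue field $k=R/\pi R$, and $e=e(K/\mathbb{Q}_p)$, so that $pR=\pi^eR$. For a finite extension $E$ of $K$ we write $R_E$ for its valuation ring and $k_E$ for its residue field, and $\zeta_n$ denotes a primitive $n$-th root of unity. An \emph{$R$-order} in a finite-dimensional $K$-algebra $A$ is an $R$-subalgebra $\Lambda\subset A$ that is finitely generated as an $R$-module and spans $A$ over $K$. It is free over $R$, so $\Lambda\otimes_R\Lambda$ is an $R$-submodule of $A\otimes_KA$.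

Let $G$ be a finite group. The group algebra $K[G]$ is a Hopf algebra: its comultiplication $\Delta$, counit $\varepsilon$ and antipode $s$ are the $K$-linear maps with
\[
\Delta(g)=g\otimes g,\qquad \varepsilon(g)=1,\qquad s(g)=g^{-1}\qquad(g\in G).
\]
The maps $\Delta$ and $\varepsilon$ are algebra homomorphisms and $s$ is an anti-automorphism. A \emph{Hopf order} in $K[G]$ is an $R$-order $\Lambda$ such that
\[
\Delta(\Lambda)\subset\Lambda\otimes_R\Lambda,\qquad \varepsilon(\Lambda)\subset R,\qquad s(\Lambda)\subset\Lambda .
\]
The group ring $R[G]$ is the first example.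

A \emph{$\Lambda$-lattice} is a finitely generated $\Lambda$-module that is free over $R$. Let $G_0(\Lambda)$ and $G_0^R(\Lambda)$ be the Grothendieck groups of finitely generated $\Lambda$-modules and of $\Lambda$-lattices: the generators are the isomorphism classes, with one relation $[M]=[M']+[M'']$ for each exact sequence $0\to M'\to M\to M''\to0$. The natural map $G_0^R(\Lambda)\to G_0(\Lambda)$ is an isomorphism (Lemma~\ref{lem:resolution}). The point of the Hopf condition is that lattices can be tensored: $\lambda\in\Lambda$ acts on $M\otimes_RN$ through $\Delta(\lambda)$. This makes $G_0^R(\Lambda)$ a commutative ring, whose unit is $R$ with $\Lambda$ acting through $\varepsilon$, and extension of scalars is a ring homomorphism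
\[
\varphi_\Lambda\colon G_0^R(\Lambda)\longrightarrow G_0(K[G]),\qquad [M]\longmapsto[K\otimes_RM].
\]
The Hopf order $\Lambda$ has the \emph{Swan property} if $\operatorname{Ker}\varphi_\Lambda=0$. Two $K[G]$-modules have the same class in $G_0(K[G])$ exactly when they have the same character. So the Swan property says that two lattices with the same character, which need not be isomorphic, become equal in $G_0^R(\Lambda)$; the kernel measures the integral information that survives the passage to the Grothendieck group.

We say that $K$ is \emph{assez gros} for $G$ if $K$ contains the $\exp(G)$-th roots of unity, where $\exp(G)$ is the exponent of $G$. The following facts are known.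
\begin{enumerate}
\item[(K1)] $\operatorname{Ker}\varphi_\Lambda=\{x\in G_0^R(\Lambda): x^2=0\}$. Hence $\Lambda$ has the Swan property if and only if the ring $G_0^R(\Lambda)$ is reduced.
\item[(K2)] $\operatorname{Ker}\varphi_\Lambda$ is a finite abelian $p$-group, possibly zero.
\item[(K3)] (Swan) The group ring $R[G]$ has the Swan property.
\item[(K4)] (Jensen--Larson) If $G$ is abelian and $K$ is assez gros for $G$, then every Hopf order in $K[G]$ has the Swan property.
\end{enumerate}
We recall a proof of (K1) in Proposition~\ref{prop:nil}. Fact (K3) is used once, in Section~\ref{sec:ramified}; facts (K2) and (K4) are not used. The following question comes from the paper of Cassou-Nogu\`es and Taylor \cite{CNT}.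

\begin{quote}
\emph{Does every Hopf order $\Lambda$ in $K[G]$ have the Swan property? That is, is $G_0^R(\Lambda)$ always reduced?}
\end{quote}

One would guess that the answer is yes. Every Hopf order satisfies $R[G]\subset\Lambda\subset\Gamma$ for some maximal order $\Gamma$ (Lemma~\ref{lem:structure} and Section~\ref{sec:kernel}), and the kernel vanishes at both ends: for $R[G]$ by (K3), and for $\Gamma$ by Proposition~\ref{prop:kernel}. If $p\nmid|G|$, the two ends coincide. In the split abelian case (K4) everything in between has the property as well.

\subsection*{Results}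

The answer is no, already for $K=\mathbb{Q}_2$.

\begin{theorem}\label{thm:dihedral}
Let $K$ be any finite extension of $\mathbb{Q}_2$, let $G=\langle a,b\mid a^4=b^2=1,\ bab^{-1}=a^{-1}\rangle$ be the dihedral group of order $8$, and put $z=a^2$ and $\eta_\pm=(1\pm z)/2$. Then $\Lambda=R[G]\eta_+\oplus R[G]\eta_-$ is a Hopf order in $K[G]$ and $\operatorname{Ker}\varphi_\Lambda\cong\mathbb{Z}/2$. In particular $G_0^R(\Lambda)$ is not reduced.
\end{theorem}

If $\sqrt{-1}\in K$, then $K$ is assez gros for this group, so (K4) does not extend to non-abelian groups. The next theorem determines the fields over which the answer is yes for all groups. The \emph{Heisenberg group} of order $p^{1+2n}$ is the set $\mathbb{F}_p^n\times\mathbb{F}_p^n\times\mathbb{F}_p$ with the product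
\begin{equation}\label{eq:heis}
(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+a\cdot b'),
\end{equation}
where $a\cdot b'$ is the standard scalar product.

\begin{theorem}\label{thm:fields}
The following are equivalent:
\begin{enumerate}
\item[(1)] for every finite group $G$, every Hopf order in $K[G]$ has the Swan property;
\item[(2)] $(p-1)\nmid e$; equivalently, $K(\zeta_p)/K$ is ramified.
\end{enumerate}
If $(p-1)\mid e$, then for every $n\ge1$ there is a Hopf order $\Lambda$ in $K[G]$, with $G$ the Heisenberg group of order $p^{1+2n}$, such that
\[
\operatorname{Ker}\varphi_\Lambda\cong(\mathbb{Z}/p^n)^{(p-1)/[K(\zeta_p):K]}.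
\]
\end{theorem}

For $p=2$ condition (2) never holds. For nilpotent groups one can decide the question group by group.

\begin{theorem}\label{thm:nilpotent}
Let $G$ be nilpotent, let $P$ be its Sylow $p$-subgroup and let $p^a$ be the exponent of $P$. All Hopf orders in $K[G]$ have the Swan property if and only if
\begin{enumerate}
\item[(i)] $(p-1)\nmid e$, or
\item[(ii)] $P$ is abelian and $K(\zeta_p,\zeta_{p^a})/K(\zeta_p)$ has residue degree $1$.
\end{enumerate}
\end{theorem}

If $G$ is abelian and $K$ is assez gros for $G$, the extension in (ii) is trivial, and we recover (K4). The hypothesis on $K$ in (K4) cannot simply be dropped: Examples~\ref{ex:C4} and~\ref{ex:Cp2} give failures for cyclic groups of order $p^2$. We do not classify the pairs $(K,G)$ with $G$ not nilpotent and $(p-1)\mid e$; Corollary~\ref{cor:failure} gives two sufficient conditions for failure in that range.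

\subsection*{The mechanism}

The kernel of $\varphi_\Lambda$ is computed by comparing $\Lambda$ with a maximal order $\Gamma\supseteq\Lambda$: it is the free abelian group on the simple $\Lambda$-modules, modulo the classes of the simple $\Gamma$-modules (Proposition~\ref{prop:kernel}). So the Swan property fails when $\Lambda$ has a simple module that is too small to be reached from $\Gamma$. Such modules arise as follows. Let $Z$ be a central subgroup of order $p$ and $\chi$ a nontrivial character of $Z$. If $\Lambda$ contains the idempotent that cuts out the part of $K[G]$ on which $Z$ acts through $\chi$, then $\Lambda$ has a corresponding direct factor. Reduction modulo $\pi$ forgets $\chi$, because $\zeta_p\equiv1$, and the factor acquires a one-dimensional simple module, while the simple modules of $\Gamma$ still see the degrees and the fields of definition of the representations above $\chi$. Section~\ref{sec:dihedral} shows this for the dihedral group, and Section~\ref{sec:central} in general; the construction gives a Hopf order when $K(\zeta_p)/K$ is unramified. When $K(\zeta_p)/K$ is ramified, a Hopf order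 in the algebra of a $p$-group has only the trivial simple module, and the question reduces to Swan's theorem for a quotient of $G$ (Sections~\ref{sec:structure} and~\ref{sec:ramified}). Section~\ref{sec:nilpotent} treats nilpotent groups.

\section{Torsion classes}\label{sec:torsion}

The direct factors of a Hopf order are not Hopf orders, so we work in greater generality. In this section $A$ is a finite-dimensional semisimple $K$-algebra and $\Lambda$ is an $R$-order in $A$. Modules are finitely generated left modules. The groups $G_0(\Lambda)$, $G_0^R(\Lambda)$ and the homomorphism $\varphi_\Lambda\colon G_0^R(\Lambda)\to G_0(A)$ are defined as before. If $\Lambda=\Lambda_1\times\Lambda_2$, every module splits accordingly, and $\operatorname{Ker}\varphi_\Lambda=\operatorname{Ker}\varphi_{\Lambda_1}\oplus\operatorname{Ker}\varphi_{\Lambda_2}$.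

A module is a lattice if and only if it is $R$-torsion-free; in particular submodules of lattices are lattices. A lattice $M$ contained in an $A$-module $V$ is \emph{full} if $KM=V$. If $M$ and $M'$ are full lattices in $V$, then $\pi^nM\subset M'$ for large $n$, and $M\cap M'$ is again full. The modules of finite length are the $R$-torsion modules. Their Grothendieck group $T(\Lambda)$ is free on the classes of the simple modules, by the Jordan--H\"older theorem. A simple module $S$ is killed by $\pi$, because $\pi S\ne S$ by Nakayama's lemma; so the simple $\Lambda$-modules are the simple $\Lambda/\pi\Lambda$-modules.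

\begin{lemma}\label{lem:resolution}
The natural map $G_0^R(\Lambda)\to G_0(\Lambda)$ is an isomorphism. Its inverse sends $[X]$ to $[L]-[L_1]$, where $L\to X$ is any surjection from a lattice and $L_1$ is its kernel.
\end{lemma}

\begin{proof}
Such surjections exist, with $L=\Lambda^n$. Let $L'\to X$ be another one, with kernel $L_1'$. The fiber product $L\times_XL'\subset L\oplus L'$ is a lattice that surjects onto $L$ with kernel $L_1'$ and onto $L'$ with kernel $L_1$. Hence $[L]+[L_1']=[L']+[L_1]$ in $G_0^R(\Lambda)$, and $r(X)=[L]-[L_1]$ depends only on $X$. If $X'\subset X$ is a submodule with preimage $L'\subset L$, then $r(X')=[L']-[L_1]$ and $r(X/X')=[L]-[L']$, so $r$ is additive. For a lattice $X$ the choice $L=X$ gives $r(X)=[X]$, and for any $X$ the image of $r(X)$ in $G_0(\Lambda)$ is $[X]$.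
\end{proof}

From now on we identify the two groups; then $\varphi_\Lambda[X]=[K\otimes_RX]$ for every module $X$.

\begin{lemma}\label{lem:generated}
$\operatorname{Ker}\varphi_\Lambda$ is the image of the natural map $\alpha\colon T(\Lambda)\to G_0(\Lambda)$. Thus it is generated by the classes of the simple $\Lambda$-modules.
\end{lemma}

\begin{proof}
Torsion modules are killed by $K\otimes_R-$. Conversely, let $x\in\operatorname{Ker}\varphi_\Lambda$. Collecting positive and negative terms into direct sums, write $x=[M]-[M']$ with lattices $M$ and $M'$. Since $A$ is semisimple, $[KM]=[KM']$ implies $KM\cong KM'$. We may thus view $M$ and $M'$ as full lattices in one $A$-module and, replacing $M'$ by the isomorphic lattice $\pi^nM'$, assume that $M'\subset M$. Then $x=[M/M']$.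
\end{proof}

The simplest reason for a torsion class to vanish is that $X\cong M/M'$ for \emph{isomorphic} lattices $M'\subset M$; then $[X]=[M]-[M']=0$.

\begin{example}\label{ex:trivial}
Let $\Lambda$ be a Hopf order, and let $k_\varepsilon$ be the \emph{trivial module}: $k$ with $\Lambda$ acting through $\varepsilon$. Then $[k_\varepsilon]=[R]-[\pi R]=0$. Now let $H$ be a $p$-group. Over a field $\kappa$ of characteristic $p$ the augmentation ideal of $\kappa[H]$ is nilpotent, so the trivial module $\kappa$ is the only simple $\kappa[H]$-module. Hence $k_\varepsilon$ is the only simple $R[H]$-module and $\operatorname{Ker}\varphi_{R[H]}=0$. This is Swan's theorem for $p$-groups. It also shows that a Hopf order can fail only if it has a simple module other than $k_\varepsilon$.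
\end{example}

\begin{proposition}\label{prop:nil}
Let $\Lambda$ be a Hopf order in $K[G]$. The product of any two elements of $\operatorname{Ker}\varphi_\Lambda$ is zero, and $\operatorname{Ker}\varphi_\Lambda$ contains every nilpotent element of $G_0^R(\Lambda)$. In particular \textup{(K1)} holds.
\end{proposition}

\begin{proof}
Characters embed $G_0(K[G])$ into the ring of $K$-valued functions on $G$, which is reduced; this gives the second claim. For the first, by Lemmas~\ref{lem:resolution} and~\ref{lem:generated} it suffices to treat $x=[M]-[M']$ and $y=[N]-[N']$, where $\pi M\subset M'\subset M$ and $\pi N\subset N'\subset N$ are lattices. Put $S=M/M'$. Tensoring $0\to M'\to M\to S\to0$ with the free modules $N$ and $N'$ gives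
\[
xy=[S\otimes_RN]-[S\otimes_RN']=[S\otimes_kN/\pi N]-[S\otimes_kN'/\pi N'].
\]
The module $N/\pi N$ is an extension of $N/N'$ by $N'/\pi N$, and $N'/\pi N'$ is an extension of $N'/\pi N$ by $\pi N/\pi N'\cong N/N'$. All these modules are killed by $\pi$ and $S\otimes_k-$ is exact, so both terms equal $[S\otimes_kN/N']+[S\otimes_kN'/\pi N]$.
\end{proof}

\section{The dihedral group of order 8}\label{sec:dihedral}

In this section $p=2$, and we prove Theorem~\ref{thm:dihedral}. By Example~\ref{ex:trivial}, we need a Hopf order with a second simple module. Adjoining a central idempotent to $R[G]$ produces one.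

\subsection*{The Hopf order}

The element $z$ is central of order $2$, so $\eta_+$ and $\eta_-$ are orthogonal central idempotents with $1=\eta_++\eta_-$ and $z=\eta_+-\eta_-$. Hence $\Lambda=\Lambda_+\oplus\Lambda_-$, with $\Lambda_\pm=R[G]\eta_\pm$, is an order containing $R[G]$, spanned over $R$ by the elements $g\eta_\pm$. Expanding $1\otimes1$ and $z\otimes z$ in $\Delta(\eta_\pm)=\frac12(1\otimes1\pm z\otimes z)$, we find that the denominator cancels:
\[
\Delta(\eta_+)=\eta_+\otimes\eta_++\eta_-\otimes\eta_-,\qquad
\Delta(\eta_-)=\eta_+\otimes\eta_-+\eta_-\otimes\eta_+ .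
\]
Therefore $\Delta(g\eta_\pm)=(g\otimes g)\Delta(\eta_\pm)\in\Lambda\otimes_R\Lambda$. Moreover $\varepsilon(g\eta_+)=1$, $\varepsilon(g\eta_-)=0$ and $s(g\eta_\pm)=g^{-1}\eta_\pm$. So $\Lambda$ is a Hopf order. This step used only that $z$ is central of order $2$.

\subsection*{The two factors}

We have $\Lambda_+\cong R[G/\langle z\rangle]=R[C_2\times C_2]$, and $\operatorname{Ker}\varphi_{\Lambda_+}=0$ by Example~\ref{ex:trivial}.

In $\Lambda_-$ the element $z$ becomes $-1$. Since $1,a,b,ab$ represent the cosets of $\langle z\rangle$, their images form an $R$-basis of $\Lambda_-$, with $a^2=-1$, $b^2=1$ and $ba=-ab$. The matrices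
\[
a\mapsto\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad b\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad ab\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix}
\]
satisfy these relations, and
\[
t+ua+vb+w\,ab\ \longmapsto\ \begin{pmatrix}t+v&w-u\\ w+u&t-v\end{pmatrix}
\]
is injective on $K\Lambda_-$. So $K\Lambda_-=M_2(K)$ and $\Lambda_-\subset\Gamma:=M_2(R)$. Modulo $\pi$ the signs disappear, because $-1=1$ in $k$: we get $\Lambda_-/\pi\Lambda_-\cong k[C_2\times C_2]$. Hence $\Lambda_-$ has a unique simple module $k_-$, of dimension one over $k$, on which $a$, $b$ and $\eta_-$ act as $1$. Length over $R$ identifies $T(\Lambda_-)$ with $\mathbb{Z}$.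

Two lattices realize the class of $k_-$. Let $L_0=R^2$ be the lattice of column vectors and let
\[
L_1=\{(x,y)^{T}\in R^2: x\equiv y \bmod\pi\}.
\]
It is stable under $a\colon(x,y)\mapsto(-y,x)$ and $b\colon(x,y)\mapsto(x,-y)$. In the chain $L_0\supset L_1\supset\pi L_0$ both quotients have length one, so both are isomorphic to $k_-$. Put $\xi=[k_-]=[L_0]-[L_1]$. Then $2\xi=[L_0]-[\pi L_0]=0$, and $\operatorname{Ker}\varphi_\Lambda$ is generated by $\xi$ by Lemma~\ref{lem:generated}. It remains to prove that $\xi\ne0$.

Over $R[G]$ the class of $L_0/L_1$ is zero, since there it is the trivial module $R/\pi R$. Over $\Lambda$ the idempotent $\eta_-$ distinguishes $k_-$ from $k_\varepsilon$, and $\Lambda_-$ has no lattice of rank one. A parity obstruction appears: an isomorphism $L_0\to L_1$ would extend to an $M_2(K)$-linear automorphism of $K^2$, that is, to a scalar, and $L_0/cL_0$ has even length for $0\neq c\in R$. But $L_0\not\cong L_1$ does not yet give $[L_0]\ne[L_1]$, because every exact sequence of lattices imposes a relation. We need an invariant that is additive on all exact sequences. The parity suggests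 which one: measure the distance from a lattice to a lattice over the larger order $\Gamma$, modulo the distances between $\Gamma$-lattices. We construct it for arbitrary orders, as it will be used again.

\subsection*{The index invariant}

Let $\Lambda'$ be an order in a semisimple algebra $A$. For full $\Lambda'$-lattices $M,N$ in an $A$-module $V$ define the \emph{index}
\[
[M:N]=[M/L]-[N/L]\in T(\Lambda'),
\]
where $L\subset M\cap N$ is any full $\Lambda'$-lattice. Replacing $L$ by a smaller full lattice $L'$ adds $[L/L']$ to both terms, and two choices of $L$ can be compared with their intersection; so the index does not depend on $L$. Using one $L$ for three lattices gives $[M:N]+[N:N']=[M:N']$. Also $[N:M]=-[M:N]$, and $[M:N]=[M/N]$ if $N\subset M$.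

\begin{lemma}\label{lem:index}
Let $\Lambda'\subset\Gamma'$ be orders in $A$ and let $\operatorname{res}\colon T(\Gamma')\to T(\Lambda')$ be restriction of scalars. For a $\Lambda'$-lattice $M$ choose a full $\Gamma'$-lattice $N$ in $KM$ and put
\[
\theta(M)=[M:N]\ \bmod\ \operatorname{res}T(\Gamma').
\]
Then $\theta$ defines a homomorphism $G_0^R(\Lambda')\to T(\Lambda')/\operatorname{res}T(\Gamma')$, and $\theta\circ\alpha$ is the quotient map $T(\Lambda')\to T(\Lambda')/\operatorname{res}T(\Gamma')$.
\end{lemma}

\begin{proof}
One may take $N=\Gamma'M$. If $N_1,N_2$ are two choices, then $L=N_1\cap N_2$ is a $\Gamma'$-lattice, so $[N_1:N_2]=[N_1/L]-[N_2/L]$ lies in $\operatorname{res}T(\Gamma')$. Hence $\theta(M)$ does not depend on $N$, and it depends only on the isomorphism class of $M$.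

Let $0\to M'\to M\to M''\to0$ be an exact sequence of lattices, and let $V'\subset V$ and $V''=V/V'$ be the $A$-modules that they span. Since $M''$ is torsion-free, $M'=M\cap V'$. Take $N=\Gamma'M\supseteq M$, let $N'=N\cap V'$ and let $N''$ be the image of $N$ in $V''$; these are full $\Gamma'$-lattices. The sequence
\[
0\to N'/M'\to N/M\to N''/M''\to0
\]
is exact: on the left because $N'\cap M=M\cap V'=M'$, and in the middle because an element $n\in N$ with image in $M''$ has the form $m+v'$ with $m\in M$ and $v'=n-m\in N\cap V'=N'$. Hence $[M:N]=[M':N']+[M'':N'']$, and $\theta$ is additive.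

Let $S$ be a simple module and $M_1$ the kernel of a surjection $\Lambda'\to S$. Then $\alpha[S]=[\Lambda']-[M_1]$, and with the same $N$ for both lattices, $\theta\alpha[S]=[\Lambda':N]+[N:M_1]=[\Lambda'/M_1]=[S]$ modulo $\operatorname{res}T(\Gamma')$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:dihedral}]
Apply Lemma~\ref{lem:index} to $\Lambda_-\subset\Gamma=M_2(R)$. Let $X$ be a $\Gamma$-module of finite length and let $E_{ij}$ be the matrix units. Then $X=E_{11}X\oplus E_{22}X$, and multiplication by $E_{21}$ is an $R$-linear isomorphism $E_{11}X\to E_{22}X$ with inverse given by $E_{12}$. So $X$ has even length over $R$, and $\operatorname{res}T(\Gamma)\subset2\mathbb{Z}$ in $T(\Lambda_-)=\mathbb{Z}$. The generator $[k_-]=1$ is not in $2\mathbb{Z}$, so $\theta(\xi)\ne0$. Thus $\operatorname{Ker}\varphi_\Lambda=\langle\xi\rangle\cong\mathbb{Z}/2$, and $\xi$ is a nonzero nilpotent element by Proposition~\ref{prop:nil}.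
\end{proof}

\section{The kernel for an arbitrary order}\label{sec:kernel}

The invariant $\theta$ bounds the kernel from below, for any $\Gamma'$. For a maximal order the bound is exact. Let again $\Lambda$ be an order in a semisimple algebra $A=\prod_jA_j$ with simple components $A_j$. Let $E_j$ be the center of $A_j$ and $m_j=\sqrt{\dim_{E_j}A_j}$ its \emph{degree}. An order is \emph{maximal} if it is not properly contained in another order. We recall the following from \cite[(10.4), (10.5), (14.3), (17.3)]{Reiner}.
\begin{enumerate}
\item[(M1)] Every order in $A$ is contained in a maximal order $\Gamma$, and $\Gamma=\prod_j\Gamma_j$ with $\Gamma_j$ a maximal order in $A_j$.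
\item[(M2)] Write $A_j\cong M_r(D)$ with $D$ a division algebra with center $E_j$ and index $\delta=\sqrt{\dim_{E_j}D}$, so that $m_j=r\delta$. Then $\Gamma_j\cong M_r(\mathcal{O}_D)$, where $\mathcal{O}_D$ is the unique maximal order of $D$. The radical of $\mathcal{O}_D$ is $\mathfrak{P}=\varpi\mathcal{O}_D=\mathcal{O}_D\varpi$ for a uniformizer $\varpi$ of $D$, and $\mathcal{O}_D/\mathfrak{P}$ is a field of degree $\delta$ over $k_{E_j}$.
\end{enumerate}
If $A$ is commutative, $\Gamma=\prod_jR_{E_j}$ is the integral closure of $R$ in $A$. We also use that $R[H]$ is a maximal order in $K[H]$ when $p\nmid|H|$ \cite[(41.1)]{Reiner}.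

\begin{proposition}\label{prop:kernel}
Let $\Gamma=\prod_j\Gamma_j$ be a maximal order containing $\Lambda$. Each $\Gamma_j$ has a unique simple module $S_j$, and $\dim_kS_j=m_j[k_{E_j}:k]$. The map $\alpha$ induces an isomorphism
\[
T(\Lambda)/\operatorname{res}T(\Gamma)\ \cong\ \operatorname{Ker}\varphi_\Lambda .
\]
\end{proposition}

\begin{proof}
In the notation of (M2), the radical of $M_r(\mathcal{O}_D)$ is $M_r(\mathfrak{P})$, with quotient $M_r(\mathcal{O}_D/\mathfrak{P})$. So the unique simple module is the space of columns $S_j=(\mathcal{O}_D/\mathfrak{P})^r$, of dimension $r\delta=m_j$ over $k_{E_j}$.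

By Lemma~\ref{lem:generated}, $\alpha$ maps $T(\Lambda)$ onto $\operatorname{Ker}\varphi_\Lambda$. Let $N=\mathcal{O}_D^r$ be the $\Gamma_j$-lattice of columns. Right multiplication by $\varpi$ is an isomorphism $N\to N\varpi$ of left modules, and $N/N\varpi=S_j$. Hence $\alpha$ kills $\operatorname{res}T(\Gamma)$; this is the only place where maximality is used. Conversely, $\operatorname{Ker}\alpha\subset\operatorname{res}T(\Gamma)$, because $\theta\circ\alpha$ is the quotient map by Lemma~\ref{lem:index}.
\end{proof}

So $\operatorname{Ker}\varphi_\Lambda=0$ if and only if $\operatorname{res}$ is surjective; this holds for $\Lambda=\Gamma$.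

\begin{remark}\label{rem:split}
Let $A=K^n$. Then $\Gamma=R^n$ is integral over $\Lambda$, so every maximal ideal $\mathfrak{m}$ of $\Lambda$ is $\mathfrak{n}\cap\Lambda$ for a maximal ideal $\mathfrak{n}$ of $\Gamma$, and $k\subset\Lambda/\mathfrak{m}\subset\Gamma/\mathfrak{n}=k$. Every simple $\Lambda$-module is therefore the restriction of a simple $\Gamma$-module, and the kernel vanishes for every order in $K^n$. This explains (K4), where $K[G]\cong K^{|G|}$.
\end{remark}

The dimension $m_j[k_{E_j}:k]$ has two factors, and both equal $1$ in Remark~\ref{rem:split}. The dihedral example exploits the degree $m_j$. The next example exploits the residue field.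

\begin{example}\label{ex:C4}
Let $K=\mathbb{Q}_2(\sqrt3)$, let $G=\langle g\rangle$ be cyclic of order $4$ and $z=g^2$. By the first step of Section~\ref{sec:dihedral},
\[
\Lambda=R[G]\eta_+\oplus R[G]\eta_-=R[G]+R[G]\,\tfrac{1+g^2}{2}
\]
is a Hopf order, and $\Lambda_+\cong R[C_2]$ contributes nothing to the kernel. The other factor is $\Lambda_-\cong R[X]/(X^2+1)$. Since $\sqrt3-1$ is a root of the Eisenstein polynomial $X^2+2X-2$, we have $k=\mathbb{F}_2$. The field $E=K(\zeta_4)=K(\sqrt{-3})=K(\zeta_3)$ is therefore unramified of degree $2$ over $K$, with $k_E=\mathbb{F}_4$, and $K\Lambda_-=E$. Now $\Lambda_-/\pi\Lambda_-=k[X]/(X+1)^2$ has the unique simple module $k$, whereas the simple module $\mathbb{F}_4$ of $R_E$ has length $2$ over $R$. By Proposition~\ref{prop:kernel}, $\operatorname{Ker}\varphi_\Lambda\cong\mathbb{Z}/2$.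
\end{example}

\section{Splitting off a central subgroup of order $p$}\label{sec:central}

From now on $F=K(\zeta_p)$. In both examples we adjoined to $R[G]$ the maximal order $R\eta_+\oplus R\eta_-$ of $K[Z]$, for a central subgroup $Z$ of order $2$. For general $p$ we must know when the maximal order of $K[Z]$ is a Hopf order. Over $F$ this is a computation with idempotents; to descend it from $F$ to $K$ we need $F/K$ to be unramified.

\begin{lemma}\label{lem:unram}
The extension $F/K$ is unramified if and only if $(p-1)\mid e$.
\end{lemma}

\begin{proof}
We have $\mathbb{Q}_p(\zeta_p)=\mathbb{Q}_p(\omega)$ with $\omega^{p-1}=-p$ \cite[Lemma 14.6]{Washington}, so $F=K(\omega)$. Let $v$ be the valuation on $F$ with $v(\pi)=1$. If $F/K$ is unramified, then $v(\omega)=e/(p-1)$ is an integer. Conversely, if $e=(p-1)i$, then $F$ is generated by $\omega/\pi^i$, a root of $X^{p-1}-u$ with $u=-p/\pi^e\in R^\times$. This polynomial is separable modulo $\pi$, so its roots generate unramified extensions.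
\end{proof}

Let $Z$ be a group of order $p$ and $\widehat Z=\operatorname{Hom}(Z,F^\times)$. The irreducible factors of $X^{p-1}+\dots+X+1$ over $K$ all have degree $[F:K]$, so
\[
K[Z]\cong K\times F^m,\qquad m=\frac{p-1}{[F:K]},
\]
and the maximal order is $\Gamma_0\cong R\times R_F^m$. The $m$ factors $F$ correspond to the orbits of $\operatorname{Gal}(F/K)$ on the nontrivial characters. For $\chi\in\widehat Z$ let $\eta_\chi\in\Gamma_0$ be the primitive idempotent of $K[Z]$ with $\chi(\eta_\chi)=1$; it depends only on the orbit of $\chi$. For $\chi\ne1$, the character $\chi$ identifies $K[Z]\eta_\chi$ with $F$ and $\Gamma_0\eta_\chi$ with $R_F$.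

\begin{lemma}\label{lem:central}
Let $(p-1)\mid e$, let $Z$ be a central subgroup of order $p$ of $G$, and let $\Lambda=\Gamma_0R[G]$ be the $R$-span of the products $\gamma g$ with $\gamma\in\Gamma_0$ and $g\in G$. Then $\Lambda$ is a Hopf order in $K[G]$, and it is the product of the rings $\Lambda_\chi=\Lambda\eta_\chi$ over the orbits of characters $\chi$. We have $\Lambda_1\cong R[G/Z]$. For $\chi\ne1$, the ring $\Lambda_\chi$ is an $R_F$-order in the $F$-algebra $K[G]\eta_\chi$, of rank $|G/Z|$, and $\Lambda_\chi/\pi\Lambda_\chi\cong k_F[G/Z]$.
\end{lemma}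

\begin{proof}
\emph{The order $\Gamma_0$ is a Hopf order.} Over $F$ the algebra $F[Z]$ has the basis of idempotents $\iota_\psi=\frac1p\sum_{y\in Z}\psi(y)^{-1}y$, $\psi\in\widehat Z$, and its maximal order is $\Gamma_F=\bigoplus_\psi R_F\iota_\psi$. Each $y\in Z$ acts on $\iota_{\psi'}\otimes\iota_{\psi''}$ through $\Delta(y)=y\otimes y$ by the scalar $\psi'\psi''(y)$, so $\Delta(\iota_\psi)$ acts on it by $1$ if $\psi'\psi''=\psi$ and by $0$ otherwise. Multiplying $1\otimes1=\sum\iota_{\psi'}\otimes\iota_{\psi''}$ by $\Delta(\iota_\psi)$ gives
\[
\Delta(\iota_\psi)=\sum_{\psi'\psi''=\psi}\iota_{\psi'}\otimes\iota_{\psi''}\in\Gamma_F\otimes_{R_F}\Gamma_F .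
\]
By Lemma~\ref{lem:unram}, $F/K$ is unramified, and it is Galois. So $R_F=R[X]/(h)$ for a monic polynomial $h$ that splits over $R_F$ into linear factors that are distinct modulo $\pi$, and $R_F\otimes_RR_F\cong R_F^{[F:K]}$ by the Chinese remainder theorem. Hence $R_F\otimes_R\Gamma_0\cong R_F^p$ is integrally closed in $F[Z]$, which means that $R_F\otimes_R\Gamma_0=\Gamma_F$. Put $W=\Gamma_0\otimes_R\Gamma_0$. Then $\Delta(\Gamma_0)$ lies both in $R_F\otimes_RW$ and in $K\otimes_RW$. Since $W$ is free over $R$ and $R_F\cap K=R$, the intersection of these two modules inside $F\otimes_RW$ is $W$. Finally $\varepsilon(\Gamma_0)\subset R$ and $s(\Gamma_0)\subset\Gamma_0$, because $\varepsilon$ and $s$ are ring homomorphisms on $K[Z]$ and preserve integrality over $R$.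

\emph{The order $\Lambda$.} Since $\Gamma_0$ is central in $K[G]$, the span $\Lambda$ is a ring; it is finitely generated over $R$ and contains $R[G]$. For $\gamma\in\Gamma_0$ and $g\in G$ we have $\Delta(\gamma g)=\Delta(\gamma)(g\otimes g)\in\Lambda\otimes_R\Lambda$, $\varepsilon(\gamma g)=\varepsilon(\gamma)\in R$ and $s(\gamma g)=s(\gamma)g^{-1}\in\Lambda$.

\emph{The factors.} The $\eta_\chi$, one for each orbit, are orthogonal central idempotents of $\Lambda$ with sum $1$. Let $(g_i)$ be a transversal of $Z$ in $G$. Since $K[G]=\bigoplus_ig_iK[Z]$ and $\Lambda=\bigoplus_ig_i\Gamma_0$, the elements $g_i\eta_\chi$ form a basis of $K[G]\eta_\chi$ over $K[Z]\eta_\chi$ and of $\Lambda_\chi$ over $\Gamma_0\eta_\chi$. If $g_ig_j=yg_l$ with $y\in Z$, then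
\[
g_i\eta_\chi\cdot g_j\eta_\chi=\chi(y)\,g_l\eta_\chi .
\]
For $\chi=1$ this is the multiplication table of $R[G/Z]$. For $\chi\ne1$ we have $\chi(y)\equiv1$ modulo the maximal ideal of $R_F$, which is $\pi R_F$; so modulo $\pi$ we obtain the multiplication table of $k_F[G/Z]$.
\end{proof}

The field $F=K[Z]\eta_\chi$ is central in $K[G]\eta_\chi$, so the center $E_j$ of each simple component $A_j$ of $K[G]\eta_\chi$ contains $F$.

\begin{proposition}\label{prop:quotient}
In the situation of Lemma~\ref{lem:central}, let $\chi\ne1$ and let $d>1$ be an integer that divides $m_j[k_{E_j}:k_F]$ for every simple component $A_j$ of $K[G]\eta_\chi$. Then $\operatorname{Ker}\varphi_\Lambda$ has a quotient $\mathbb{Z}/d$, so $\Lambda$ does not have the Swan property.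
\end{proposition}

\begin{proof}
The group $\operatorname{Ker}\varphi_{\Lambda_\chi}$ is a direct summand of $\operatorname{Ker}\varphi_\Lambda$. Length over $R_F$ is a homomorphism $\ell\colon T(\Lambda_\chi)\to\mathbb{Z}$, equal to $\dim_{k_F}$ on modules killed by $\pi$. It is surjective, since it takes the value $1$ on the trivial $k_F[G/Z]$-module $k_F$. Let $\Gamma\supseteq\Lambda_\chi$ be a maximal order. By Proposition~\ref{prop:kernel}, $\ell(\operatorname{res}[S_j])=m_j[k_{E_j}:k]/[k_F:k]=m_j[k_{E_j}:k_F]\in d\mathbb{Z}$. So $\ell$ induces a surjection $T(\Lambda_\chi)/\operatorname{res}T(\Gamma)\to\mathbb{Z}/d$, and the source is $\operatorname{Ker}\varphi_{\Lambda_\chi}$.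
\end{proof}

A common divisor can come from either factor of $m_j[k_{E_j}:k_F]$.

\begin{corollary}\label{cor:failure}
Let $(p-1)\mid e$ and let $Z(G)$ be the center of $G$. In each of the following cases some Hopf order in $K[G]$ does not have the Swan property:
\begin{enumerate}
\item[(a)] the order of $Z(G)\cap[P,P]$ is divisible by $p$, where $P$ is a Sylow $p$-subgroup of $G$; this holds, for example, if $G$ is nilpotent and $P$ is non-abelian;
\item[(b)] $Z(G)$ contains an element $c$ of order $p^a$ with $a\ge2$, and $K(\zeta_{p^a})/K(\zeta_p)$ has residue degree $f>1$.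
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Take $Z\le Z(G)\cap[P,P]$ of order $p$ and $\chi\ne1$. Let $A_j$ be a component of $K[G]\eta_\chi$, and embed $E_j$ in an algebraic closure $\bar K$ of $K$. Then $\bar K\otimes_{E_j}A_j\cong M_{m_j}(\bar K)$, and we obtain a representation of $G$ of degree $m_j$ on which $Z$ acts by scalars through a nontrivial character. The same holds on every irreducible constituent of its restriction to $P$. A one-dimensional representation of $P$ is trivial on $[P,P]\supseteq Z$, so no constituent has degree one. The degree of an irreducible representation of $P$ over $\bar K$ divides $|P|$, so each constituent has degree divisible by $p$. Hence $p\mid m_j$, and Proposition~\ref{prop:quotient} applies with $d=p$. If $G$ is nilpotent, then $G=P\times Q$ and $Z(P)\le Z(G)$. If moreover $P$ is non-abelian, then $[P,P]$ is a nontrivial normal subgroup of the $p$-group $P$, so it meets $Z(P)$ nontrivially.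

(b) Take $Z=\langle c^{p^{a-1}}\rangle$ and $\chi\ne1$. The image of $c$ in $A_j$ is central, so it is an element $\gamma\in E_j$, and $\gamma^{p^{a-1}}=\chi(c^{p^{a-1}})$ is a primitive $p$-th root of unity. Thus $\gamma$ is a primitive $p^a$-th root of unity, $E_j\supseteq F(\gamma)\cong K(\zeta_{p^a})$, and $f$ divides $[k_{E_j}:k_F]$. Apply Proposition~\ref{prop:quotient} with $d=f$.
\end{proof}

For Heisenberg groups each factor $K[G]\eta_\chi$ is simple, and the kernel can be computed exactly.

\begin{proposition}\label{prop:heis}
Let $(p-1)\mid e$, let $G$ be the Heisenberg group of order $p^{1+2n}$, let $Z=\{(0,0,c)\}$ and $\Lambda=\Gamma_0R[G]$. Then $\operatorname{Ker}\varphi_\Lambda\cong(\mathbb{Z}/p^n)^{(p-1)/[F:K]}$.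
\end{proposition}

\begin{proof}
By \eqref{eq:heis}, $Z$ is central of order $p$. A nontrivial character of $Z$ has the form $\chi(0,0,c)=\zeta^c$ with $\zeta\in F$ a primitive $p$-th root of unity. On the space $V$ of functions $\phi\colon\mathbb{F}_p^n\to F$ put
\[
(\rho(a,b,c)\phi)(x)=\zeta^{c+x\cdot b}\,\phi(x+a).
\]
This is a representation of $G$, since
\[
\bigl(\rho(a,b,c)\rho(a',b',c')\phi\bigr)(x)=\zeta^{c+x\cdot b}\,\zeta^{c'+(x+a)\cdot b'}\phi(x+a+a')=\zeta^{c+c'+a\cdot b'+x\cdot(b+b')}\phi(x+a+a').
\]
The group $Z$ acts through $\chi$, so $\rho$ induces a homomorphism of $F$-algebras $K[G]\eta_\chi\to\operatorname{End}_F(V)$. It is surjective. Indeed, the functions $x\mapsto\zeta^{x\cdot b}$ are the $p^n$ characters of $\mathbb{F}_p^n$ and form a basis of $V$, so the operators $\rho(0,b,0)$ span all diagonal matrices in the basis of delta functions; the translations $\rho(a,0,0)$ permute this basis transitively, and products of the two kinds of operators give all matrix units. Both algebras have dimension $p^{2n}$ over $F$, so $K[G]\eta_\chi\cong M_{p^n}(F)$.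

Since $G/Z$ is a $p$-group, $\Lambda_\chi/\pi\Lambda_\chi\cong k_F[G/Z]$ has the unique simple module $k_F$, and $\ell$ identifies $T(\Lambda_\chi)$ with $\mathbb{Z}$. The simple module of a maximal order has $\ell=p^n$. Hence $\operatorname{Ker}\varphi_{\Lambda_\chi}\cong\mathbb{Z}/p^n$ by Proposition~\ref{prop:kernel}. There are $(p-1)/[F:K]$ such factors, and the remaining factor $R[G/Z]$ has kernel zero by Example~\ref{ex:trivial}.
\end{proof}

For $p=2$ and $n=1$ the elements $(1,1,0)$ and $(1,0,0)$ satisfy the relations of $a$ and $b$ in Theorem~\ref{thm:dihedral}, and $\Lambda$ is the order considered there.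

\section{Two congruences attached to a Hopf order}\label{sec:structure}

For the positive results we must control the simple modules of an arbitrary Hopf order $\Lambda$. Two congruences modulo $\pi$ do this: one on the elements of $G$, which splits $\Lambda$ along the cosets of a normal $p$-subgroup, and, for abelian groups, one on the characters, which describes the maximal ideals of $\Lambda$.

\subsection*{Congruent group elements}

Identify the $K$-dual of $K[G]$ with the algebra $K^G$ of functions $G\to K$, extended linearly to $K[G]$, and let
\[
B=\{\beta\in K^G:\beta(\Lambda)\subset R\}=\operatorname{Hom}_R(\Lambda,R).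
\]
Then $\Lambda=\{\lambda\in K[G]:\beta(\lambda)\in R\text{ for all }\beta\in B\}$. The pointwise product of functions satisfies $(\beta\beta')(\lambda)=(\beta\otimes\beta')\Delta(\lambda)$, as one sees for $\lambda\in G$, and the constant function $1$ is $\varepsilon$. So the Hopf conditions on $\Delta$ and $\varepsilon$ make $B$ an $R$-order in $K^G$. For a subgroup $U\le G$ put $\Lambda_U=\Lambda\cap K[U]$.

\begin{lemma}\label{lem:structure}
Let $\Lambda$ be a Hopf order in $K[G]$.
\begin{enumerate}
\item[(a)] $R[G]\subset\Lambda$.
\item[(b)] For every subgroup $U$, the ring $\Lambda_U$ is a Hopf order in $K[U]$ and a direct summand of the $R$-module $\Lambda$, and restriction of functions maps $B$ onto $\operatorname{Hom}_R(\Lambda_U,R)\subset K^U$.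
\item[(c)] The set $N=\{g\in G:\beta(g)\equiv\beta(1)\bmod\pi\text{ for all }\beta\in B\}$ is a normal $p$-subgroup of $G$, and $\Lambda=\bigoplus_gg\Lambda_N$, where $g$ runs over a transversal of $N$ in $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The elements of $B$ are integral over $R$, so $B\subset R^G$. Thus $\beta(g)\in R$ for all $\beta\in B$, that is, $g\in\Lambda$.

(b) By (a), $\Lambda_U\supseteq R[U]$ spans $K[U]$, so it is an order. The quotient $\Lambda/\Lambda_U$ embeds in $K[G]/K[U]$, so it is torsion-free, hence free, and a basis of $\Lambda_U$ extends to a basis of $\Lambda$. In the resulting basis of $\Lambda\otimes_R\Lambda$ one reads off that $(\Lambda\otimes_R\Lambda)\cap(K[U]\otimes_KK[U])=\Lambda_U\otimes_R\Lambda_U$, and this intersection contains $\Delta(\Lambda_U)$. Stability under $\varepsilon$ and $s$ is inherited from $\Lambda$ and $K[U]$. Every $R$-linear form on the summand $\Lambda_U$ extends to $\Lambda$, which is the last claim.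

(c) Write $g\sim h$ if $\beta(g)\equiv\beta(h)\bmod\pi$ for all $\beta\in B$. For $u\in G$ we have $u\Lambda=\Lambda u=\Lambda$ by (a), so $B$ is stable under left and right translation, and $g\sim h$ implies $ug\sim uh$ and $gu\sim hu$. For $n,n'\in N$ and $g\in G$ this gives $nn'\sim n\sim1$, $1=n^{-1}n\sim n^{-1}$ and $gng^{-1}\sim gg^{-1}=1$. So $N$ is a normal subgroup.

Suppose that $N$ contains an element $u$ of prime order different from $p$, and let $U=\langle u\rangle$. Then $R[U]$ is a maximal order, so $\Lambda_U=R[U]$. By (b) there is $\beta\in B$ with $\beta(1)=1$ and $\beta(u)=0$, which contradicts $u\in N$. By Cauchy's theorem $N$ is a $p$-group.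

We show next that the indicator function $\mathbf{1}_N$ lies in $B$. For each $g\notin N$ choose $\beta_g\in B$ with $\beta_g(1)-\beta_g(g)\in R^\times$, and put
\[
\beta=\prod_{g\notin N}\frac{\beta_g-\beta_g(g)}{\beta_g(1)-\beta_g(g)}\in B .
\]
This function vanishes outside $N$ and takes values in $1+\pi R$ on $N$. For $t\in1+\pi R$ the powers $t^{p^i}$ tend to $1$, so $\beta^{p^i}\to\mathbf{1}_N$; and $B$ is closed in $R^G$, since it contains $\pi^nR^G$ for some $n$. Translating, we get $\mathbf{1}_{gN}\in B$ for all $g$. The map $\lambda\mapsto(\operatorname{id}\otimes\mathbf{1}_{gN})\Delta(\lambda)$ preserves $\Lambda$, and on $K[G]$ it is the projection onto the span $gK[N]$ of the coset $gN$. Hence $\Lambda=\bigoplus_g(\Lambda\cap gK[N])$, and $\Lambda\cap gK[N]=g\Lambda_N$ because $g$ is a unit of $\Lambda$.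
\end{proof}

\subsection*{Congruent characters}

Fix an algebraic closure $\bar K$ of $K$, with residue field $\bar k$. Recall that $\operatorname{Gal}(\bar K/K)$ maps onto $\operatorname{Gal}(\bar k/k)$, that the kernel is the inertia group, and that a finite extension of $K$ in $\bar K$ is unramified if and only if the inertia group fixes it.

Let $P$ be an abelian $p$-group of exponent $p^a$, let $\widehat P=\operatorname{Hom}(P,\bar K^\times)$, and let $\Lambda$ be a Hopf order in $K[P]$. A character $\psi$ extends to a surjection $K[P]\to K(\psi)$ onto the field generated by its values; these maps give $K[P]\cong\prod_{[\psi]}K(\psi)$, the product over the Galois orbits, and the maximal order is $\Gamma=\prod_{[\psi]}R_{K(\psi)}$. Let $\bar\psi\colon\Lambda\to R_{K(\psi)}\to k_{K(\psi)}\subset\bar k$ be the reduction of $\psi$. Its image $\kappa(\psi)$ is a field with $k\subset\kappa(\psi)\subset k_{K(\psi)}$. The trivial character extends to $\varepsilon$. On $R[P]$ all characters have the same reduction; on a larger order they can be separated.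

\begin{lemma}\label{lem:characters}
Let $Y=\{\psi\in\widehat P:\bar\psi=\bar\varepsilon\}$.
\begin{enumerate}
\item[(a)] Every simple $\Lambda$-module is isomorphic to $\kappa(\psi)$, with $\Lambda$ acting through $\bar\psi$, for some $\psi\in\widehat P$. For $\psi\in Y$ this is $k_\varepsilon$.
\item[(b)] $Y$ is a subgroup, and $\bar\psi_1=\bar\psi_2$ implies $\psi_1\psi_2^{-1}\in Y$.
\item[(c)] If $\psi\notin Y$, then $F/K$ is unramified and $k_F\subset\kappa(\psi)$.
\end{enumerate}
In particular, if $(p-1)\nmid e$, then $k_\varepsilon$ is the only simple $\Lambda$-module.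
\end{lemma}

\begin{proof}
(a) Since $\Gamma$ is integral over $\Lambda$, every maximal ideal of $\Lambda$ is the intersection of $\Lambda$ with a maximal ideal of $\Gamma$, that is, the kernel of some $\bar\psi$.

(b) Let $\lambda\in\Lambda$ and write $\Delta(\lambda)=\sum_i\lambda_i\otimes\mu_i$ with $\lambda_i,\mu_i\in\Lambda$. The identity $\psi\psi'=(\psi\otimes\psi')\circ\Delta$ holds on $P$, hence on $K[P]$, so $(\psi\psi')(\lambda)=\sum_i\psi(\lambda_i)\psi'(\mu_i)$. Thus the reduction of $\psi\psi'$ depends only on $\bar\psi$ and $\bar\psi'$. It follows that the finite set $Y\ni1$ is closed under products, and multiplying $\psi_1$ and $\psi_2$ by $\psi_2^{-1}$ gives the second claim.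

(c) Since $\psi\ne1$, we have $a\ge1$. Let $\sigma\in\operatorname{Gal}(\bar K/K)$ be such that its image $\bar\sigma$ in $\operatorname{Gal}(\bar k/k)$ fixes $\kappa(\psi)$ pointwise. There is an integer $c$ with $\sigma(\zeta)=\zeta^c$ for all $p^a$-th roots of unity $\zeta$, so $\sigma\circ\psi=\psi^c$. The reduction of $\sigma\circ\psi$ is $\bar\sigma\circ\bar\psi=\bar\psi$, so $\psi^{c-1}\in Y$ by (b). If $c-1$ were prime to $p$, then $\psi$ would be a power of $\psi^{c-1}$ and would lie in $Y$. Hence $c\equiv1\bmod p$, and $\sigma$ fixes $F$. Applied to the elements of the inertia group, this shows that $F/K$ is unramified. Applied to lifts of the elements of $\operatorname{Gal}(\bar k/\kappa(\psi))$, it shows that this group fixes $k_F$, so $k_F\subset\kappa(\psi)$.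

If $(p-1)\nmid e$, then $Y=\widehat P$ by (c) and Lemma~\ref{lem:unram}, and (a) gives the last claim.
\end{proof}

For $P=Z$ of order $p$ the last claim shows that the hypothesis $(p-1)\mid e$ in Lemma~\ref{lem:central} is necessary: otherwise $\Gamma_0$, which has more than one simple module, is not a Hopf order.

\section{The case $(p-1)\nmid e$}\label{sec:ramified}

We extend the last claim of Lemma~\ref{lem:characters} to all $p$-groups $N$, by induction along the center $Z$. It is easy to see that $\Lambda_Z$ acts on a simple $\Lambda$-module $S$ through $\varepsilon$. The difficulty is to conclude that $S$ comes from a Hopf order in $K[N/Z]$: the kernel of $\Lambda\to K[N/Z]$ contains the ideal generated by $\Lambda_Z\cap\operatorname{Ker}\varepsilon$, but a priori it could be larger. The existence of quotients of finite flat group schemes, compatible with reduction modulo $\pi$, settles this point.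

\subsection*{Group schemes}

Let $\Lambda$ be a Hopf order in $K[G]$ and $B$ its dual. Dualizing the multiplication, unit and antipode of $\Lambda$ makes the commutative ring $B$ a Hopf algebra, so $\mathcal{H}=\operatorname{Spec}B$ is a finite flat group scheme over $R$, whose generic fiber $\operatorname{Spec}K^G$ is the constant group $G$. Conversely, if $\operatorname{Spec}B''$ is a finite flat group scheme with generic fiber a constant group $G''$, then the dual of $B''$ is a Hopf order $\Lambda''$ in $K[G'']$, and homomorphisms $\operatorname{Spec}B\to\operatorname{Spec}B''$ correspond to maps of Hopf algebras $\Lambda\to\Lambda''$. For a commutative $R$-algebra $C$, the identification $\operatorname{Hom}_R(B,C)=C\otimes_R\Lambda$ takes $\mathcal{H}(C)$ to the multiplicative group of elements $x$ with $\Delta(x)=x\otimes x$ and $\varepsilon(x)=1$. A \emph{representation} of $\mathcal{H}_k$ on a finite-dimensional $k$-vector space $S$ is a homomorphism $\mathcal{H}_k\to\mathrm{GL}(S)$. This is the same as a $(k\otimes_RB)$-comodule structure on $S$, hence the same as a $(k\otimes_R\Lambda)$-module structure;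 the trivial representation corresponds to the action through $\varepsilon$, and composition with a homomorphism of group schemes corresponds to restriction of scalars. We use one standard fact; see \cite{Tate}, \cite[\S2]{Raynaud} and \cite[Exp.~V]{SGA3}.
\begin{enumerate}
\item[(Q)] Let $\mathcal{Z}$ be a closed normal subgroup scheme of a finite flat group scheme $\mathcal{H}$ over $R$, with $\mathcal{Z}$ flat over $R$. There are a finite flat group scheme $\mathcal{H}/\mathcal{Z}$ and a faithfully flat homomorphism $q\colon\mathcal{H}\to\mathcal{H}/\mathcal{Z}$ with kernel $\mathcal{Z}$, and the quotient commutes with base change: for $k'=K$ and $k'=k$, every homomorphism from $\mathcal{H}_{k'}$ to a group scheme over $k'$ that is trivial on $\mathcal{Z}_{k'}$ factors uniquely through $q_{k'}$.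
\end{enumerate}

\begin{proposition}\label{prop:pgroup}
Let $(p-1)\nmid e$, let $N$ be a $p$-group and let $\Lambda$ be a Hopf order in $K[N]$. Then $k_\varepsilon$ is the only simple $\Lambda$-module.
\end{proposition}

\begin{proof}
We argue by induction on $|N|$. If $N=1$, then $\Lambda=R$. Otherwise the center $Z$ of $N$ is nontrivial. Let $S$ be a simple $\Lambda$-module. By Lemmas~\ref{lem:structure}(b) and~\ref{lem:characters}, $\Lambda_Z$ is a Hopf order whose radical is the kernel $\mathfrak{m}$ of $\bar\varepsilon\colon\Lambda_Z\to k$. Since $\mathfrak{m}$ is central in $\Lambda$, the subgroup $\mathfrak{m}S$ is a $\Lambda$-submodule, and $\mathfrak{m}S\ne S$ by Nakayama's lemma. So $\mathfrak{m}S=0$, and $\Lambda_Z$ acts on $S$ through $\varepsilon$.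

Let $\mathcal{H}$ and $\mathcal{Z}$ be the group schemes of $\Lambda$ and $\Lambda_Z$. By Lemma~\ref{lem:structure}(b), the dual of $\Lambda_Z$ is a quotient of $B$, so $\mathcal{Z}$ is a closed subgroup scheme of $\mathcal{H}$, finite and flat over $R$. It is normal, since $\mathcal{Z}(C)\subset C\otimes_R\Lambda_Z$ is central in $C\otimes_R\Lambda$. A homomorphism from the constant group $N$ to a group scheme $\mathcal{G}$ over $K$ is a homomorphism $N\to\mathcal{G}(K)$; so the constant group $N/Z$ has the universal property in (Q), and it is the generic fiber of $\mathcal{H}/\mathcal{Z}$. Thus $q$ corresponds to a map of Hopf algebras $\Lambda\to\Lambda''$, with $\Lambda''$ a Hopf order in $K[N/Z]$. The representation of $\mathcal{H}_k$ on $S$ is trivial on $\mathcal{Z}_k$, so by (Q) it factors through $q_k$: the module $S$ is the restriction of a $\Lambda''$-module. This module is simple, because its submodules are $\Lambda$-submodules. By induction it is the trivial module, and $\Lambda\to\Lambda''$ commutes with the counits, so $S\cong k_\varepsilon$.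
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fields}]
The two forms of condition (2) are equivalent by Lemma~\ref{lem:unram}. The last statement is Proposition~\ref{prop:heis}, together with Lemma~\ref{lem:central}, and it shows that (1) fails when (2) fails.

Assume (2), and let $\Lambda$ be a Hopf order in $K[G]$. Let $N$ be the normal $p$-subgroup of Lemma~\ref{lem:structure}(c). The projection $K[G]\to K[G/N]$ sends $g\lambda$, with $g\in G$ and $\lambda\in\Lambda_N$, to $\varepsilon(\lambda)\,gN$. Since $\Lambda=\bigoplus_gg\Lambda_N$, it restricts to a ring homomorphism $\operatorname{pr}\colon\Lambda\to R[G/N]$.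

Let $S$ be a simple $\Lambda$-module. By Proposition~\ref{prop:pgroup}, the radical of $\Lambda_N$ is the kernel $\mathfrak{m}$ of $\bar\varepsilon\colon\Lambda_N\to k$. Conjugation by $g\in G$ preserves $\Lambda_N$ and $\varepsilon$, so $g\mathfrak{m}=\mathfrak{m}g$, and $\mathfrak{m}S$ is stable under $G$ and under $\Lambda_N$, hence under $\Lambda$. By Nakayama's lemma $\mathfrak{m}S\ne S$, so $\mathfrak{m}S=0$. Therefore $N$ acts trivially on $S$, which makes $S$ an $R[G/N]$-module $S_0$, and $g\lambda$ acts as $\varepsilon(\lambda)g$. In other words, $S$ is the restriction of $S_0$ along $\operatorname{pr}$. The class of the torsion module $S_0$ lies in $\operatorname{Ker}\varphi_{R[G/N]}$, which is zero by Swan's theorem (K3). Restriction along $\operatorname{pr}$ is exact and induces a homomorphism $G_0(R[G/N])\to G_0(\Lambda)$ that takes $[S_0]$ to $[S]$. So $[S]=0$, and $\operatorname{Ker}\varphi_\Lambda=0$ by Lemma~\ref{lem:generated}.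
\end{proof}

The hypothesis $(p-1)\nmid e$ entered only through the last claim of Lemma~\ref{lem:characters}, applied to centers of $p$-groups.

\section{Nilpotent groups}\label{sec:nilpotent}

\begin{proof}[Proof of Theorem~\ref{thm:nilpotent}]
Write $G=P\times Q$ with $p\nmid|Q|$, and put $L=K(\zeta_p,\zeta_{p^a})$.

\emph{Necessity.} Suppose that neither (i) nor (ii) holds, so $(p-1)\mid e$. If $P$ is non-abelian, Corollary~\ref{cor:failure}(a) gives a Hopf order without the Swan property. If $P$ is abelian, then $L/F$ has residue degree greater than $1$. This forces $a\ge2$ and $L=K(\zeta_{p^a})$. The abelian group $P\le Z(G)$ contains an element of order $p^a$, and Corollary~\ref{cor:failure}(b) applies.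

\emph{Sufficiency.} If (i) holds, apply Theorem~\ref{thm:fields}. Assume (ii), and let $\Lambda$ be a Hopf order in $K[G]$. We first remove $Q$ at the cost of unramified extensions of $K$, and then compare residue fields.

\emph{Step 1: reduction to $G=P$.} The normal $p$-subgroup $N$ of Lemma~\ref{lem:structure}(c) lies in $P$, so each coset of $N$ lies in exactly one coset $uP$ with $u\in Q$. Grouping the summands in Lemma~\ref{lem:structure}(c) gives $\Lambda=\bigoplus_{u\in Q}(\Lambda\cap uK[P])=\bigoplus_{u\in Q}u\Lambda_P$. As $Q$ commutes with $K[P]$, this is an isomorphism of rings $\Lambda\cong\Lambda_P\otimes_RR[Q]$, and $\Lambda_P$ is a Hopf order in $K[P]$.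

The order $R[Q]$ is maximal, so it is a product of rings $M_r(\mathcal{O}_D)$ as in (M2). By Maschke's theorem $R[Q]/\pi R[Q]=k[Q]$ is semisimple, so in each factor $\mathfrak{P}=\pi\mathcal{O}_D$. If $D$ has center $E$ and index $\delta$, comparing dimensions over $k$ gives $\delta[k_E:k]=\dim_KD=\delta^2[E:K]$. Since $[k_E:k]\le[E:K]$, this forces $\delta=1$ and $[k_E:k]=[E:K]$. Hence $R[Q]\cong\prod_jM_{n_j}(R_j)$, where $R_j$ is the valuation ring of an unramified extension $K_j/K$, and
\[
\Lambda\cong\prod_jM_{n_j}(\Lambda_j),\qquad \Lambda_j=\Lambda_P\otimes_RR_j .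
\]
Each $\Lambda_j$ is a Hopf $R_j$-order in $K_j[P]$, since the structure maps extend $R_j$-linearly. The functor $X\mapsto X^{n_j}$ is an equivalence from $\Lambda_j$-modules to $M_{n_j}(\Lambda_j)$-modules (Morita equivalence); it commutes with $K\otimes_R-$, which on $R_j$-modules is $K_j\otimes_{R_j}-$. So $\operatorname{Ker}\varphi_\Lambda\cong\bigoplus_j\operatorname{Ker}\varphi_{\Lambda_j}$.

Condition (ii) passes from $K$ to $K_j$. Indeed, $LK_j/L$ and $FK_j/F$ are unramified, so
\[
e(LK_j/FK_j)=e(LK_j/F)=e(L/F)=[L:F]\ge[LK_j:FK_j],
\]
and $LK_j/FK_j$ is totally ramified. We may therefore assume that $G=P$.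

\emph{Step 2: $G=P$ abelian.} By Proposition~\ref{prop:kernel} it suffices to show that every simple $\Lambda$-module is the restriction of a simple module over $\Gamma=\prod_{[\psi]}R_{K(\psi)}$. By Lemma~\ref{lem:characters}(a), such a module is $\kappa(\psi)$ for some $\psi$. If $\psi\in Y$, it is $k_\varepsilon$, the restriction of the residue field $k$ of the factor of $\Gamma$ given by the trivial character. If $\psi\notin Y$, then Lemma~\ref{lem:characters}(c), the inclusion $K(\psi)\subset L$ and condition (ii) give
\[
k_F\subset\kappa(\psi)\subset k_{K(\psi)}\subset k_L=k_F .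
\]
So $\kappa(\psi)=k_{K(\psi)}$ is the restriction of the simple module of the factor $R_{K(\psi)}$.
\end{proof}

\begin{remark}\label{rem:hopfneeded}
In contrast to Remark~\ref{rem:split}, Step 2 needs the Hopf structure, through the inclusion $k_F\subset\kappa(\psi)$. Let $K=\mathbb{Q}_3(\sqrt3)$ and $G=C_3$. Then $F=K(\sqrt{-3})=K(\sqrt{-1})$ is unramified of degree $2$, and $K[G]\cong K\times F$. The order $R\times(R+\pi R_F)$ contains $R[G]$, because $\zeta_3\in1+\pi R_F$. Its second factor is local with residue field $k$, while $[k_F:k]=2$, so the kernel is $\mathbb{Z}/2$ by Proposition~\ref{prop:kernel}. Condition (ii) holds, so this order is not a Hopf order.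
\end{remark}

We end with failures for cyclic groups in every residue characteristic.

\begin{example}\label{ex:Cp2}
For every $p$ there is a field $K\ni\zeta_p$ such that some Hopf order in $K[C_{p^2}]$ does not have the Swan property. Let $K_0=\mathbb{Q}_p(\zeta_p)$, let $U/K_0$ be unramified of degree $p$, and let $L=U(\zeta_{p^2})$. Since $K_0(\zeta_{p^2})/K_0$ is totally ramified of degree $p$,
\[
\operatorname{Gal}(L/K_0)=\operatorname{Gal}(U/K_0)\times\operatorname{Gal}(K_0(\zeta_{p^2})/K_0)\cong C_p\times C_p .
\]
Let $H$ be generated by an element with both components nontrivial, and let $K=L^H$, so that $[L:K]=p$. The inertia group of $L/K_0$ is $\operatorname{Gal}(L/U)=1\times C_p$; it meets $H$ trivially, so $L/K$ is unramified. The group $\operatorname{Gal}(L/K_0(\zeta_{p^2}))=C_p\times1$ also meets $H$ trivially, so $L=K(\zeta_{p^2})$. Thus $K(\zeta_{p^2})/K(\zeta_p)$ has residue degree $p$, and $(p-1)\mid e$ by Lemma~\ref{lem:unram}, since $F=K$. Both (i) and (ii) fail. For $p=2$ we have $L=\mathbb{Q}_2(\sqrt{-3},\sqrt{-1})$ and $K=\mathbb{Q}_2(\sqrt3)$, the field of Example~\ref{ex:C4}.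
\end{example}

\begin{thebibliography}{9}

\bibitem{CNT}
Philippe Cassou-Nogu\`es and Martin J. Taylor, \emph{On the Quadratic Structure of Torsors over Affine Group Schemes}, arXiv:2509.04978 (2025).

\bibitem{Raynaud}
Raynaud, \emph{Sch\'emas en groupes de type $(p,\dots,p)$}.

\bibitem{Reiner}
Reiner, \emph{Maximal Orders}.

\bibitem{SGA3}
SGA 3.

\bibitem{Tate}
Tate, \emph{Finite flat group schemes}.

\bibitem{Washington}
Washington, \emph{Cyclotomic Fields}.

\end{thebibliography}
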